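# Compact spaces without convergent sequences after adding random reals to a model of MA

## 1. Weight, convergent sequences, Stone spaces

All spaces are Hausdorff.

**Definition 1.1 (weight).** The weight of a space is the least cardinality of a base for its topology.

Example. $[0,1]$ has weight $\aleph_0$, by rational intervals. For infinite $\kappa$ the Cantor cube $2^\kappa$ has weight $\kappa$. Its basic clopen sets, which restrict finitely many coordinates, form a base of size $\kappa$. Conversely, in a compact space every clopen set is a finite union of members of any given infinite base, so an infinite weight is at least the number of clopen sets divided into finite unions: a base of infinite size $\nu$ yields at most $\nu$ clopen sets, and $2^\kappa$ has at least the $\kappa$ clopen sets $\{x:x(\alpha)=0\}$.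

Recall that a compact space of infinite weight $\kappa$ embeds in $[0,1]^\kappa$, and that an infinite Hausdorff space has infinite weight.

**Definition 1.2 (non-trivial convergent sequence).** A convergent sequence is non-trivial if it is not eventually constant. Then infinitely many of its terms differ from the limit. Each value other than the limit is taken only finitely often, so after passing to a subsequence we may assume that the terms are distinct from one another and from the limit.

Example. In $2^\kappa$, let $x_n$ be the characteristic function of $\{n\}$. Then $x_n\to 0$ non-trivially.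

**Definition 1.3 (scattered).** A space is scattered if each of its nonempty subspaces has a relatively isolated point. A space is dense-in-itself if it has no isolated point.

Example. The convergent sequence $\omega+1$ is scattered, while $[0,1]$ is dense-in-itself. If a space is not scattered, it has a nonempty dense-in-itself subspace, and the closure of that subspace is closed and still dense-in-itself.

**Definition 1.4 (Stone space).** The Stone space of a Boolean algebra $B$ is the set of ultrafilters on $B$, with the sets $\{u:b\in u\}$, $b\in B$, as a base. It is compact, Hausdorff, zero-dimensional, and if $B$ is infinite its weight is at most $|B|$. Unwinding the definition, $u_n\to u$ means that for every $b\in B$, for all but finitely many $n$, $b\in u_n\Leftrightarrow b\in u$. Conversely, every compact zero-dimensional $Z$ is the Stone space of its algebra $\mathrm{Clop}(Z)$: for each ultrafilter $w$ on $\mathrm{Clop}(Z)$ there is a unique $z\in Z$ with $w=\{b:z\in b\}$.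

Example. For the algebra of finite and cofinite subsets of $\omega$ the ultrafilters are the principal ones and the cofinite filter. The Stone space is $\omega+1$, and the principal ultrafilters converge to the cofinite filter. For $B=\mathcal P(\omega)$ the Stone space is $\beta\mathbb N$.

**Lemma 1 (disjointification).** Let $v_n\to u$ in the Stone space of $B$, with $v_n\ne u$ for all $n$. Then there are $n_0<n_1<\dots$ and pairwise disjoint $c_k\in B$ with $c_k\in v_{n_k}$ and $c_k\notin u$.

*Proof.* Suppose $c_0,\dots,c_{k-1}\in B\setminus u$ and $n_0<\dots<n_{k-1}$ are chosen. By convergence there is $n_k>n_{k-1}$ with $c_0,\dots,c_{k-1}\notin v_{n_k}$. As $v_{n_k}\neq u$ are ultrafilters, pick $c\in v_{n_k}\setminus u$ and put $c_k=c\setminus(c_0\cup\dots\cup c_{k-1})$. The complements of $c_0,\dots,c_{k-1}$ lie in $v_{n_k}$, so $c_k\in v_{n_k}$. Since $c_k\le c\notin u$, also $c_k\notin u$. $\square$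

**Definition 1.5.** $\mathfrak z$ is the smallest weight of an infinite compact Hausdorff space that contains no non-trivial convergent sequence.

Example ($\aleph_1\le\mathfrak z\le\mathfrak c$). A compact space of countable weight is metrizable, and an infinite compact metrizable space has a non-trivial convergent sequence. So $\mathfrak z\ge\aleph_1$. For $\mathfrak z\le\mathfrak c$ we use $\beta\mathbb N$, whose weight is at most $|\mathcal P(\omega)|=\mathfrak c$. Suppose it had a non-trivial convergent sequence. By Lemma 1, after passing to a subsequence, there are $u_n\to u$ and disjoint $b_n\in u_n$. Let $b=\bigcup_n b_{2n}$. Then $b\in u_n$ for even $n$, and $b\notin u_n$ for odd $n$ because $b_n\cap b=\emptyset$. So $b\in u_n\Leftrightarrow b\in u$ fails for infinitely many $n$, a contradiction. We will return to this argument in Section 10.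

## 2. Null sets, domination, density zero

Let $\lambda$ be the coin-flipping measure on $2^\omega$ and $\mathcal N$ its ideal of null sets. For $s\in2^{<\omega}$ let $[s]=\{y\in2^\omega:s\subset y\}$, so $\lambda([s])=2^{-|s|}$. We write $y|n$ for the restriction of $y$ to $n$.

**Definition 2.1.** $\mathrm{cov}(\mathcal N)$ is the least number of null sets covering $2^\omega$.

Example. Countably many null sets have null union, and the singletons cover, so $\aleph_1\le\mathrm{cov}(\mathcal N)\le\mathfrak c$. The use we make of this cardinal is always the same: if a probability space is a copy of $(2^\omega,\lambda)$, then fewer than $\mathrm{cov}(\mathcal N)$ requirements, each satisfied almost surely, can be satisfied simultaneously.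

**Definition 2.2.** For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. $\mathfrak b$ is the least size of a $\le^*$-unbounded subset of $\omega^\omega$.

Example. A countable family $\{f_i:i\in\omega\}$ is bounded by $g(n)=\max_{i\le n}f_i(n)$, so $\mathfrak b\ge\aleph_1$. The whole of $\omega^\omega$ is unbounded, so $\mathfrak b\le\mathfrak c$.

**Definition 2.3.** $\mathcal Z$ is the ideal of sets $D\subseteq\omega$ of asymptotic density $0$, that is, $|D\cap n|/n\to0$. $\mathrm{cov}^*(\mathcal Z)$ is the least size of a family $\mathcal D\subseteq\mathcal Z$ such that every infinite $A\subseteq\omega$ has infinite intersection with some $D\in\mathcal D$.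

Example. The squares lie in $\mathcal Z$, the even numbers do not. The family $\mathcal D=\mathcal Z$ has the required property, since every infinite $A$ contains an infinite set of density $0$. A countable $\mathcal D=\{D_i\}$ does not: each $\omega\setminus(D_0\cup\dots\cup D_n)$ is infinite, so choose $a_0<a_1<\cdots$ with $a_n$ in it, and $\{a_n\}$ meets each $D_i$ in a finite set. So $\aleph_1\le\mathrm{cov}^*(\mathcal Z)\le\mathfrak c$. Read positively: given fewer than $\mathrm{cov}^*(\mathcal Z)$ sets of density $0$, some infinite $A$ is almost disjoint from all of them.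

## 3. The measure algebra of $2^\theta$, and Martin's axiom

**Definition 3.1 (adding $\theta$ random reals).** Let $\theta$ be an infinite cardinal and $\mu$ the product measure on $2^\theta$. The Baire sets of $2^\theta$ are the members of the $\sigma$-algebra generated by the clopen sets; each depends on countably many coordinates. $\mathbb B_\theta$ is the algebra of Baire sets modulo $\mu$-null sets. Adding $\theta$ random reals to $V$ means forcing with $\mathbb B_\theta$ (its nonzero elements), so the reals are added simultaneously and not by a finite support iteration.

We write $[\![\varphi]\!]$ for Boolean values and use three facts.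

1. $\mathbb B_\theta$ is a complete Boolean algebra and ccc, so forcing with it preserves cardinals.
2. Countable suprema and infima in $\mathbb B_\theta$ are given by unions and intersections of representing Baire sets, and $\mu$ is countably additive on $\mathbb B_\theta$.
3. A name $\dot A$ for a subset of a countable set $Q\in V$ is determined by the values $[\![q\in\dot A]\!]$, represented by Baire sets $E_q$. All the $E_q$ together depend on countably many coordinates. With $A_t=\{q:t\in E_q\}$ for $t\in2^\theta$, a statement built in $V$ from the statements "$q\in\dot A$" by negations and countable conjunctions and disjunctions has as its Boolean value the class of the set of $t$ for which $A_t$ satisfies it. (The same holds for finitely or countably many names at once.)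

Example. Identify $\theta$ with $\theta\times\omega$, and let $r_\alpha(t)(n)=t(\alpha,n)$. This defines names for reals $r_\alpha\in2^\omega$, $\alpha<\theta$, the random reals. The value $[\![r_\alpha(0)=1]\!]$ has measure $\frac12$. If $N=\bigcap_n\bigcup_{s\in c_n}[s]$ is null with code $\langle c_n\rangle\in V$, then $[\![r_\alpha\in N]\!]$ is the class of $\{t:r_\alpha(t)\in N\}$, of measure $\lambda(N)=0$. So $r_\alpha$ avoids every null set coded in $V$. For $\alpha\ne\beta$, the set $\{t:r_\alpha(t)=r_\beta(t)\}$ is null, so the $\theta$ reals are distinct.

**Definition 3.2.** $\mathsf{MA}$ says: for every ccc poset and every family of fewer than $\mathfrak c$ dense subsets there is a filter meeting all of them.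

Example: **Fact 3.3.** Assume $\mathsf{MA}$. Then

* (a) $\mathrm{cov}(\mathcal N)=\mathfrak c$;
* (b) $\mathfrak b=\mathfrak c$;
* (c) for every family $\mathcal S$ of fewer than $\mathfrak c$ subsets of $\omega$ there is an infinite $A\subseteq\omega$ such that for every $S\in\mathcal S$ one of $A\cap S$, $A\setminus S$ is finite.

Parts (a) and (b) are due to Martin–Solovay. Here are the short arguments.

(a) Take the closed sets of positive measure, ordered by inclusion. Incompatible ones meet in a null set, so this is ccc. For null $N$ the conditions disjoint from $N$ are dense, by inner regularity. Given fewer than $\mathfrak c$ null sets, take a filter meeting all these dense sets. Its members have the finite intersection property, so by compactness they have a common point, and it lies in none of the null sets.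

(b) Given an infinite $\mathcal F\subseteq\omega^\omega$ with $|\mathcal F|<\mathfrak c$, take pairs $(s,F)$ with $s\in\omega^{<\omega}$ and $F\subseteq\mathcal F$ finite. Let $(s',F')\le(s,F)$ if $s'\supseteq s$, $F'\supseteq F$ and $s'(n)\ge f(n)$ for all $f\in F$ and $|s|\le n<|s'|$. Two conditions with the same $s$ are compatible, so this is ccc. The sets $\{(s,F):f\in F\}$ and $\{(s,F):|s|\ge n\}$ are dense. A filter meeting them gives $g=\bigcup s$. If $(s,F)$ is in the filter with $f\in F$, then, taking common extensions in the filter, $g(n)\ge f(n)$ for all $n\ge|s|$.

(c) Fix a nonprincipal ultrafilter $U$ on $\omega$, and for $S\in\mathcal S$ let $S'\in\{S,\omega\setminus S\}\cap U$. Take pairs $(s,F)$ with $s\subseteq\omega$ finite and $F$ a finite set of sets $S'$. Let $(s_2,F_2)\le(s,F)$ if $s_2\supseteq s$, $F_2\supseteq F$, $s_2\setminus s\subseteq\bigcap F$. Again equal first coordinates imply compatibility. Since $\bigcap F\in U$ is infinite, $\{(s,F):|s|\ge n\}$ is dense, as is $\{(s,F):S'\in F\}$. The union $A$ of the first coordinates of a suitable filter is infinite, and $A\setminus S'$ is finite for every $S$.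

## 4. The value of $\mathfrak z$ over a model of $\mathsf{MA}+\neg\mathsf{CH}$

We can now ask the question, which comes from Will Brian and Alan Dow, "Small cardinals and small Efimov spaces", arXiv:1901.06055 (2019):

*What is the value of $\mathfrak z$ in a model obtained by adding $\aleph_1$ random reals to a model of $\mathsf{MA}+\neg\mathsf{CH}$?*

By Section 1 the answer lies between $\aleph_1$ and $\mathfrak c$. The answer is $\mathfrak z=\mathfrak c$, which is the same cardinal in the ground model and in the extension; in particular $\mathfrak z\ge\aleph_2$. These are the statements we prove.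

**Theorem A (ZFC).** $\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\min\{\mathrm{cov}^*(\mathcal Z),\mathrm{cov}(\mathcal N)\}\le\mathfrak z$.

**Theorem B.** If $V\models\mathsf{MA}+\neg\mathsf{CH}$ and $V[G]$ is obtained by adding $\aleph_1$ random reals, then $V[G]\models\mathfrak z=\mathfrak c=\mathfrak c^V$.

**Theorem C.** Let $V$ be any model of ZFC and let $V[G]$ be obtained by adding $\theta$ random reals, $\theta$ any infinite cardinal. Then
$$\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}^V\le\mathfrak z^{V[G]}\le\mathfrak c^V.$$
Hence if $V\models\mathsf{MA}$ (or just $V\models\mathfrak b=\mathrm{cov}(\mathcal N)=\mathfrak c$), then $\mathfrak z^{V[G]}=\mathfrak c^V$ for every $\theta$. If moreover $\theta>\mathfrak c^V$, then $\mathfrak z<\mathfrak c$ in $V[G]$.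

## 5. Sequential compactness under $\mathsf{MA}$, and how random reals destroy it

Start with the model $V$ of $\mathsf{MA}$ itself, where $\mathfrak z=\mathfrak c$ is easy. Let $X\subseteq[0,1]^\kappa$ be infinite compact, $\kappa<\mathfrak c$, and let $\langle x_n\rangle$ be any injective sequence in $X$. Apply Fact 3.3(c) to the sets
$$S_{\xi,q}=\{n:x_n(\xi)<q\},\qquad \xi<\kappa,\ q\in\mathbb Q,$$
and get an infinite $A$. For each $\xi$ the numbers $x_n(\xi)$, $n\in A$, converge: if a rational $q$ were strictly between their lower and upper limits, both $A\cap S_{\xi,q}$ and $A\setminus S_{\xi,q}$ would be infinite. So $\langle x_n:n\in A\rangle$ converges in $X$, non-trivially.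

The sensible first approach in $V[G]$ is to do the same: take any sequence and thin it out until it converges. This breaks down already at weight $\aleph_1$.

**Observation.** In $V[G]$, after adding $\aleph_1$ random reals, the sequence $x_n\in2^{\omega_1}$, $x_n(\alpha)=r_\alpha(n)$, has no convergent subsequence.

*Check.* Let $\dot A$ be a name for an infinite subset of $\omega$, with representing Baire sets $E_n$ and $A_t=\{n:t\in E_n\}$. The $E_n$ depend only on coordinates in $I\times\omega$ for some countable $I\subseteq\omega_1$. Choose $\alpha\in\omega_1\setminus I$. For almost all $t$ the set $A_t$ is infinite. It is determined by $t|(I\times\omega)$, and given that restriction the bits $t(\alpha,n)$, $n\in A_t$, are independent fair coins. So they are eventually constant with probability $0$. By Fubini the set of $t$ for which $r_\alpha(t)$ is eventually constant on $A_t$ is null. This set represents the Boolean value of "$x_n(\alpha)$ converges along $\dot A$", which is therefore $0$.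

The space $2^{\omega_1}$ does have non-trivial convergent sequences; the sequence above was badly chosen. So in $V[G]$ we cannot start from an arbitrary sequence. The sequence must be built together with its limit. The new idea is to choose both at random, using the one resource the random extension keeps: $\mathrm{cov}(\mathcal N)$ stays large.

## 6. Random points near a density point: $\min\{\mathrm{cov}^*(\mathcal Z),\mathrm{cov}(\mathcal N)\}\le\mathfrak z$

Let $X$ be infinite compact Hausdorff of weight $\kappa<\min\{\mathrm{cov}^*(\mathcal Z),\mathrm{cov}(\mathcal N)\}$. We find a non-trivial convergent sequence in $X$. Note that $\kappa$ is infinite.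

**Step 1: scattered spaces.** This step disposes of the case with no Cantor-like part. Let $X$ be scattered and $I$ its set of isolated points. A nonempty open set has a relatively isolated point, which is isolated in $X$; so $I$ is dense. If $I$ were finite it would be closed, and $X=I$ would be finite; so $I$ is infinite. $X\setminus I$ is closed, and nonempty, since otherwise $X$ is compact, discrete and infinite. Let $p$ be isolated in $X\setminus I$. By regularity choose an open $U\ni p$ with $\overline U\cap(X\setminus I)=\{p\}$. Then $\overline U\setminus\{p\}\subseteq I$. It is infinite: otherwise $\{p\}=U\setminus(\overline U\setminus\{p\})$ would be open and $p\in I$. If $W$ is an open neighborhood of $p$, then $\overline U\setminus W$ is compact and consists of isolated points, so it is finite. Hence every injective sequence in $\overline U\setminus\{p\}$ converges to $p$.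

From now on $X$ is not scattered.

**Step 2: a closed subspace that maps onto $2^\omega$.** This brings in the measure $\lambda$. Let $P\subseteq X$ be nonempty, closed and dense-in-itself. Every nonempty relatively open subset of $P$ has two points. So, by regularity, we can choose recursively nonempty relatively open $V_s\subseteq P$ ($s\in2^{<\omega}$) with
$$\overline{V_{s^\frown i}}\subseteq V_s\ (i=0,1),\qquad \overline{V_{s^\frown0}}\cap\overline{V_{s^\frown1}}=\emptyset.$$
For distinct $s,t$ of equal length, $\overline{V_s}\cap\overline{V_t}=\emptyset$: look at the first place where they differ. Put $K=\bigcap_n\bigcup_{|s|=n}\overline{V_s}$, a compact set. Each $p\in K$ lies in exactly one $\overline{V_s}$ with $|s|=n$, for every $n$, and these $s$ extend each other. So there is a unique $x\in2^\omega$ with $p\in\bigcap_n\overline{V_{x|n}}$; let $f(p)=x$. By compactness $\bigcap_n\overline{V_{x|n}}\neq\emptyset$ for each $x$, so $f:K\to2^\omega$ is onto. It is continuous, because $f^{-1}[[s]]=K\cap\overline{V_s}$ and, among the finitely many $s$ of a given length, these sets are closed, disjoint and cover $K$.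

**Step 3: passing to a zero-dimensional space.** This replaces open sets by few clopen sets. $K$ has weight at most $\kappa$, so regard $K\subseteq[0,1]^\kappa$. Let $\varphi:2^\omega\to[0,1]$ be a continuous surjection. Its $\kappa$-th power maps $(2^\omega)^\kappa\cong2^\kappa$ onto $[0,1]^\kappa$. Let $Z$ be the preimage of $K$ and $q:Z\to K$ the restricted map, a continuous surjection. Put
$$\pi=f\circ q:Z\to2^\omega,\qquad B=\mathrm{Clop}(Z).$$
Then $\pi$ is a continuous surjection. Each clopen subset of the compact set $Z\subseteq2^\kappa$ is a finite union of traces of basic clopen sets, so $|B|\le\kappa$. It suffices to find a sequence in $Z$ that converges and whose image under $\pi$ avoids the image of the limit.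

**Step 4: a homomorphism into the measure algebra.** The purpose is to lift almost every $y\in2^\omega$ to a point $z_y\in Z$ in a measurable way. Let $M=\mathrm{Borel}(2^\omega)/\mathcal N$, where $\mathcal N$ is restricted to Borel sets. This is a complete Boolean algebra. Since $\pi$ is onto, $\pi^{-1}[C]$ determines $C$. So $\pi^{-1}[C]\mapsto[C]$ (the class of $C$) is a well-defined homomorphism on the subalgebra $\{\pi^{-1}[C]:C\in\mathrm{Clop}(2^\omega)\}$ of $B$. By Sikorski's extension theorem, a homomorphism from a subalgebra of $B$ into a complete Boolean algebra extends to all of $B$; let $h:B\to M$ be such an extension. For each $b\in B$ choose a Borel set $H(b)$ representing $h(b)$, with $H(\pi^{-1}[C])=C$ for clopen $C$. In particular $H(\emptyset)=\emptyset$.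

Let $\mathcal S$ be the family of the following sets, for $b,c\in B$:

* $H(b\cap c)\,\triangle\,(H(b)\cap H(c))$;
* $H(Z\setminus b)\,\triangle\,(2^\omega\setminus H(b))$;
* $\{y\in H(b):2^n\lambda(H(b)\cap[y|n])\not\to1\}$.

There are at most $\kappa$ of them. The first two kinds are null because $h$ is a homomorphism, the third by the Lebesgue density theorem in $2^\omega$.

Let $y\notin\bigcup\mathcal S$ and $u_y=\{b\in B:y\in H(b)\}$. This is an ultrafilter. Indeed, $\emptyset\notin u_y$. By the first kind of sets, $b\cap c\in u_y$ if and only if $b,c\in u_y$, which gives closure under intersections and, for $b\subseteq c$ (so $b\cap c=b$), closure upward. By the second kind, exactly one of $b,Z\setminus b$ is in $u_y$. So there is a unique $z_y\in Z$ with $u_y=\{b\in B:z_y\in b\}$. For clopen $C\subseteq2^\omega$,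
$$z_y\in\pi^{-1}[C]\iff y\in H(\pi^{-1}[C])=C,\qquad\text{hence}\qquad \pi(z_y)=y. \tag{1}$$

**Where summability fails.** As $\kappa<\mathrm{cov}(\mathcal N)$, fix $x\notin\bigcup\mathcal S$. We want $y_k\to x$ with $z_{y_k}\to z_x$. That is, for every $b$ with $x\in H(b)$, we want $y_k\in H(b)$ for almost all $k$. Since $x$ is a density point of $H(b)$, a random point $y_k$ of $[x|k]$ lies in $H(b)$ with probability tending to $1$. One would like to conclude by Borel–Cantelli, but the probabilities of failure need not be summable. For instance let $x=000\cdots$, and let $H$ be the complement of $\bigcup_jR_j$, where $R_j\subseteq[0^j1]$ is clopen of relative measure $\delta_j\in[\frac1{2(j+1)},\frac1{j+1}]$. Then $x\in H$, and the probability of failure is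
$$\varepsilon_k=2^k\sum_{j\ge k}2^{-j-1}\delta_j\le\sup_{j\ge k}\delta_j\to0,\qquad \varepsilon_k\ge\tfrac12\delta_k\ge\tfrac1{4(k+1)}.$$
So $\sum_k\varepsilon_k=\infty$, and independent random $y_k\in[x|k]$ miss $H$ infinitely often almost surely. (Such an $H$ does occur: let $B$ be the algebra generated by $H$ and $\mathrm{Clop}(2^\omega)$, $Z$ its Stone space, $\pi$ dual to the inclusion $\mathrm{Clop}(2^\omega)\subseteq B$, and $h$ the class map.) What survives is that the failures are rare, namely of density $0$. The cardinal $\mathrm{cov}^*(\mathcal Z)$ then lets us pass to one subsequence that works for all $b$.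

**Step 5: random choice of the sequence.** Here we produce $y_k$ whose failure sets all have density $0$. Let $\lambda_k$ be the normalized restriction of $\lambda$ to $[x|k]$, and $\Lambda=\prod_k\lambda_k$ on $\prod_k[x|k]$. Writing $y_k=(x|k)^\frown w_k$ with $(w_k)\in(2^\omega)^\omega\cong2^\omega$ shows that this is a copy of $(2^\omega,\lambda)$. For $b\in u_x$ and $(y_k)\in\prod_k[x|k]$ let
$$D_b=\{k:y_k\notin H(b)\}.$$
The events $k\in D_b$ ($k\in\omega$) are independent, with probabilities $\varepsilon_k=1-2^k\lambda(H(b)\cap[x|k])$. Since $x\in H(b)$ and $x$ avoids the third kind of sets in $\mathcal S$, $\varepsilon_k\to0$. Kolmogorov's strong law (independent centered variables with variances $\sigma_k^2$ satisfying $\sum_k\sigma_k^2/(k+1)^2<\infty$; here the variances are at most $1$) gives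
$$\frac1n\sum_{k<n}(1_{k\in D_b}-\varepsilon_k)\to0\quad\text{almost surely.}$$
Also $\frac1n\sum_{k<n}\varepsilon_k\to0$. So $|D_b\cap n|/n\to0$, that is, $D_b\in\mathcal Z$, almost surely.

The following sets are $\Lambda$-null: for each $b\in u_x$, the set where $D_b\notin\mathcal Z$; for $k\in\omega$ and $N\in\mathcal S$, the set $\{(y_k):y_k\in N\}$; for $k\in\omega$, the set $\{(y_k):y_k=x\}$. These are at most $\kappa<\mathrm{cov}(\mathcal N)$ null sets, so some $(y_k)$ avoids all of them. Fix it.

**Step 6: thinning out.** Now we make the failures finite. The family $\{D_b:b\in u_x\}\subseteq\mathcal Z$ has size at most $\kappa<\mathrm{cov}^*(\mathcal Z)$. So there is an infinite $A\subseteq\omega$ with $A\cap D_b$ finite for every $b\in u_x$. For $k\in A\setminus D_b$ we have $y_k\in H(b)$ and $y_k\notin\bigcup\mathcal S$, so $b\in u_{y_k}$, that is, $z_{y_k}\in b$. As the sets $b\in u_x$ form a neighborhood base at $z_x$, $z_{y_k}\to z_x$ along $A$.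

By continuity $q(z_{y_k})\to q(z_x)$ along $A$, in $K\subseteq X$. By (1), $f(q(z_{y_k}))=y_k\ne x=f(q(z_x))$. So no term equals the limit, and the convergence is non-trivial. $\square$

**Remark 6.1.** If $\kappa<\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}$, one can replace the strong law and $\mathcal Z$ by speed. For $b\in u_x$ let $f_b(j)$ be the least $m$ such that the failure probability for $b$ is at most $2^{-j}$ at all $k\ge m$. Choose a strictly increasing $g$ with $f_b\le^*g$ for all $b\in u_x$, and draw points from $[x|g(j)]$ only. Failures are then summable and Borel–Cantelli applies. This is the same trick as in the next section, where it yields the comparison with $\mathrm{cov}^*(\mathcal Z)$ and completes Theorem A in its sharper form.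

## 7. Sparse random sets: $\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\mathrm{cov}^*(\mathcal Z)$

This inequality, together with the trivial $\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\mathrm{cov}(\mathcal N)$, is the first half of Theorem A. Let $\mathcal D\subseteq\mathcal Z$ with $|\mathcal D|<\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}$. We find an infinite $A$ almost disjoint from every $D\in\mathcal D$.

**Step 1: a common speed.** We make the chance of hitting $D$ summable for all $D$ at once. Let $I_n=[2^n,2^{n+1})$, a block of $2^n$ integers. For $D\in\mathcal D$,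
$$\frac{|D\cap I_n|}{2^n}\le2\cdot\frac{|D\cap2^{n+1}|}{2^{n+1}}\to0.$$
So we can let $f_D(j)$ be the least $m$ with $|D\cap I_n|\le2^{n-j}$ for all $n\ge m$. As $|\mathcal D|<\mathfrak b$, there is $g$ with $f_D\le^*g$ for all $D\in\mathcal D$. Increasing $g$, we may take it strictly increasing with $g(0)\ge1$.

**Step 2: one random point per block.** Give $\prod_jI_{g(j)}$ the product of the uniform probabilities. As $|I_{g(j)}|=2^{g(j)}$, a point of $I_{g(j)}$ is coded by $g(j)$ fair bits, so this is a copy of $(2^\omega,\lambda)$. Fix $D$. For all but finitely many $j$ we have $g(j)\ge f_D(j)$, and then the event $a_j\in D$ has probability at most $2^{g(j)-j}/2^{g(j)}=2^{-j}$. By Borel–Cantelli, almost surely only finitely many $a_j$ lie in $D$. As $|\mathcal D|<\mathrm{cov}(\mathcal N)$, some $(a_j)$ works for all $D\in\mathcal D$. The blocks $I_{g(j)}$ are disjoint, so $A=\{a_j:j\in\omega\}$ is infinite, and it is almost disjoint from every $D\in\mathcal D$. $\square$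

Theorem A is proved.

## 8. $\mathfrak b$ and $\mathrm{cov}(\mathcal N)$ do not decrease in a random extension

To use Theorem A inside $V[G]$ we must know that its left side is still large there.

**Lemma 2.** If $V[G]$ is obtained by forcing with $\mathbb B_\theta$, then $\mathfrak b^{V[G]}\ge\mathfrak b^V$ and $\mathrm{cov}(\mathcal N)^{V[G]}\ge\mathrm{cov}(\mathcal N)^V$.

*Proof.* Cardinals are preserved, so it is enough to treat families indexed by an infinite cardinal $\kappa$ of $V$.

**Step 1: $\mathfrak b$.** The point is that a name for a function is bounded by a ground-model function. Let $\kappa<\mathfrak b^V$ and let $\langle\dot f_\xi:\xi<\kappa\rangle$ be a name for a sequence in $\omega^\omega$. For fixed $\xi,n$ the values $[\![\dot f_\xi(n)>m]\!]$ decrease to $0$ as $m\to\infty$. So in $V$ there are $g_\xi\in\omega^\omega$ with $\mu([\![\dot f_\xi(n)>g_\xi(n)]\!])<2^{-n}$ for all $n$. By Borel–Cantelli, $\Vdash\dot f_\xi\le^*g_\xi$. As $\kappa<\mathfrak b^V$, pick $g\in V$ with $g_\xi\le^*g$ for all $\xi$. Then $\Vdash\dot f_\xi\le^*g$ for all $\xi<\kappa$, and the family is bounded.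

**Step 2: names of null sets as null sets in a product.** Let $\kappa<\mathrm{cov}(\mathcal N)^V$. Every null set in $V[G]$ is contained in a set $\bigcap_n\bigcup_{s\in c_n}[s]$ with $c_n\subseteq2^{<\omega}$ and $\lambda(\bigcup_{s\in c_n}[s])\le2^{-n}$. Let $\langle\dot c^\xi_n:\xi<\kappa,n<\omega\rangle$ be a name for $\kappa$ such codes. Let $E^\xi_{n,s}\subseteq2^\theta$ be a Baire set representing $[\![s\in\dot c^\xi_n]\!]$, and put
$$W^\xi_n=\bigcup_sE^\xi_{n,s}\times[s],\qquad W^\xi=\bigcap_nW^\xi_n\subseteq2^\theta\times2^\omega .$$
We claim that $(\mu\times\lambda)(W^\xi)=0$. For finite $F\subseteq2^{<\omega}$ with $\lambda(\bigcup_{s\in F}[s])>2^{-n}$ we have $[\![F\subseteq\dot c^\xi_n]\!]=0$, so $\bigcap_{s\in F}E^\xi_{n,s}$ is null. There are countably many such $F$. Let $t$ be outside all these null sets. The section $(W^\xi_n)_t$ is the union of the $[s]$ with $t\in E^\xi_{n,s}$. If it had measure greater than $2^{-n}$, then finitely many of these $[s]$ would already have a union of measure greater than $2^{-n}$, which we have excluded. So for almost every $t$ the section $(W^\xi_n)_t$ has measure at most $2^{-n}$, for all $n$, and by Fubini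 the claim holds.

**Step 3: a ground-model real outside all of them.** By Fubini again, for each $\xi$, for $\lambda$-almost every $y$ the set $\{t:(t,y)\in W^\xi\}$ is $\mu$-null. As $\kappa<\mathrm{cov}(\mathcal N)^V$, there is $y\in2^\omega\cap V$ for which this holds for all $\xi<\kappa$. The set
$$\{t:(t,y)\in W^\xi\}=\bigcap_n\bigcup_{s\subset y}E^\xi_{n,s}$$
represents $[\![y\in\bigcap_n\bigcup_{s\in\dot c^\xi_n}[s]]\!]$. So this Boolean value is $0$ for every $\xi<\kappa$: the real $y$ is forced to avoid all $\kappa$ null sets, and they do not cover. $\square$

## 9. Theorem B: $\mathfrak z=\mathfrak c$ after adding $\aleph_1$ random reals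

**Step 1: lower bound.** In $V$, $\mathsf{MA}$ gives $\mathfrak b=\mathrm{cov}(\mathcal N)=\mathfrak c$ (Fact 3.3). By Lemma 2, $\mathfrak b\ge\mathfrak c^V$ and $\mathrm{cov}(\mathcal N)\ge\mathfrak c^V$ in $V[G]$. Theorem A, applied in $V[G]$, gives $\mathfrak z\ge\mathfrak c^V$ there.

**Step 2: the continuum does not change.** In $V$, a Baire subset of $2^{\omega_1}$ is determined by a countable set of coordinates and a Borel set on these. So $|\mathbb B_{\omega_1}|\le\aleph_1^{\aleph_0}\cdot\mathfrak c=\mathfrak c$. A name for a subset of $\omega$ amounts to a function $\omega\to\mathbb B_{\omega_1}$, so there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ of them up to equivalence. Thus $\mathfrak c^{V[G]}\le\mathfrak c^V$. The reverse inequality holds since $\mathcal P(\omega)^V\subseteq V[G]$ and cardinals are preserved.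

**Step 3: upper bound.** By $\beta\mathbb N$, $\mathfrak z\le\mathfrak c$ in $V[G]$. So $V[G]\models\mathfrak z=\mathfrak c=\mathfrak c^V$. Since $\mathsf{CH}$ fails in $V$, in particular $\mathfrak z\ge\aleph_2$. $\blacksquare$

## 10. The Stone space of $\mathcal P(\omega)^V$ in the extension: Theorem C

The lower bound in Theorem C is again Theorem A in $V[G]$ together with Lemma 2. When $\theta$ is large, $\mathfrak c^{V[G]}$ exceeds $\mathfrak c^V$ and $\beta\mathbb N$ is too big for the upper bound. We need a space of weight at most $\mathfrak c^V$, and take the ground-model version of $\beta\mathbb N$. This is in the spirit of Dow–Fremlin, *Compact sets without converging sequences in the random real model*; here is a full proof.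

Let $B=\mathcal P(\omega)^V$ and, in $V[G]$, let $Y$ be the Stone space of $B$. It is infinite, compact Hausdorff, of weight at most $|B|=\mathfrak c^V$. So the upper bound follows from this claim.

**Claim.** In $V[G]$, $Y$ has no non-trivial convergent sequence.

If we try to repeat the proof for $\beta\mathbb N$ from Section 1, we get disjoint $b_n\in B$ with $b_n\in u_n$ and $u_n\to u$, and want to use $\bigcup_nb_{2n}$. Each $b_n$ is in $V$, but the sequence $\langle b_n\rangle$ is only in $V[G]$. So the union need not belong to $B$. We must find in $V$ a set $b$ that has the same effect with positive probability. The idea is this: finitely many of the $b_n$ can be guessed up to a finite list, and a sparse random union $e$ of the pieces of this list is unlikely to lie in the single ultrafilter $u$, but likely to lie in at least one of many $u_n$, since these sit on different pieces.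

Suppose the Claim fails. By Lemma 1 and after passing to a subsequence, in $V[G]$ there are ultrafilters $u_n\to u$ on $B$ and pairwise disjoint $b_n\in B$ with $b_n\in u_n$. Fix names $\dot u_n,\dot u,\dot b_n$ and a condition $p$ forcing this. Write
$$\mathbf P(\varphi)=\mu([\![\varphi]\!]\wedge p)/\mu(p),$$
which behaves as a probability, with countable additivity. From now on we work in $V$.

**Step 1: convergence in terms of $\mathbf P$.** For every $b\in B$,
$$\mathbf P(\exists n\ge N:\ b\in\dot u_n\not\Leftrightarrow b\in\dot u)\to0\quad\text{as }N\to\infty. \tag{2}$$
These events decrease with $N$, and $p$ forces that not all of them hold, because $p$ forces $\dot u_n\to\dot u$.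

**Step 2: a set that probably catches some $\dot u_n$ and probably misses $\dot u$.** For every $N\in\omega$ and $0<\varepsilon<1$ there are $L\in\omega$ and $e\in B$ with
$$\mathbf P(e\in\dot u)\le4\varepsilon,\qquad \mathbf P(\exists n\in[N,N+L):e\in\dot u_n)\ge\tfrac34. \tag{3}$$

Choose $L\geq 1$ with $4(1-\varepsilon)^L\le\frac18$. By ccc each $\dot b_n$ has only countably many possible values below $p$, and their probabilities add up to $1$. So there are finite $F_n\subseteq B$ with $\mathbf P(\dot b_n\notin F_n)\le\frac1{8L}$ for $n\in[N,N+L)$. Let $E$ be the event "$\dot b_n\in F_n$ for all $n\in[N,N+L)$". Then $\mathbf P(E)\ge\frac78$. Let $a_1,\dots,a_r$ be the atoms of the finite subalgebra of $B$ generated by $\bigcup_{N\le n<N+L}F_n$; they partition $\omega$. So each ultrafilter on $B$ contains exactly one of them. Let $i_n$ be the (random) index with $a_{i_n}\in\dot u_n$.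

On $E$, $\dot b_n$ is a union of atoms and lies in $\dot u_n$. So $a_{i_n}$ meets $\dot b_n$, and hence $a_{i_n}\subseteq\dot b_n$. As the $\dot b_n$ are disjoint, the indices $i_n$, $n\in[N,N+L)$, are distinct on $E$.

Choose $S\subseteq\{1,\dots,r\}$ at random, putting in each index independently with probability $\varepsilon$. Let $w(S)$ be the resulting weight of $S$, and $e_S=\bigcup_{i\in S}a_i\in B$. Then $e_S\in\dot u_n$ if and only if $i_n\in S$. Split $E$ according to the finitely many values of $(i_n)_{N\le n<N+L}$. For each such value the indices are $L$ distinct numbers, and the total weight of the $S$ that avoid all of them is $(1-\varepsilon)^L$. Summing,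
$$\sum_Sw(S)\,\mathbf P\big(E\wedge\forall n\in[N,N+L)\ e_S\notin\dot u_n\big)=\mathbf P(E)(1-\varepsilon)^L\le(1-\varepsilon)^L.$$
Also, since exactly one atom lies in $\dot u$,
$$\sum_Sw(S)\,\mathbf P(e_S\in\dot u)=\sum_{i=1}^r\mathbf P(a_i\in\dot u)\sum_{S\ni i}w(S)=\varepsilon.$$
By Markov's inequality the $S$ with $\mathbf P(e_S\in\dot u)>4\varepsilon$ have total weight less than $\frac14$, and so do the $S$ with $\mathbf P(E\wedge\forall n\in[N,N+L)\ e_S\notin\dot u_n)>4(1-\varepsilon)^L$. So some $S$ is in neither set. For $e=e_S$ we get $\mathbf P(e\in\dot u)\le4\varepsilon$ and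
$$\mathbf P(\exists n\in[N,N+L):e\in\dot u_n)\ge\mathbf P(E)-4(1-\varepsilon)^L\ge\tfrac78-\tfrac18=\tfrac34.$$

**Step 3: infinitely many such sets, made disjoint.** We choose $N_k,L_k,e_k$ recursively. Given $N_j,L_j,e_j$ for $j<k$, let $s_k=\bigcup_{j<k}e_j\in B$. By (2) for $b=s_k$ there is $N_k$, with $N_k\ge N_{k-1}+L_{k-1}$ if $k>0$, such that
$$\mathbf P(\exists n\ge N_k:\ s_k\in\dot u_n)\le\mathbf P(s_k\in\dot u)+\tfrac18.$$
Then take $L_k,e_k$ from (3) for $N=N_k$ and $\varepsilon=2^{-k}/64$. So $\mathbf P(e_j\in\dot u)\le2^{-j}/16$ for all $j$. An ultrafilter that contains $s_k$ contains some $e_j$ with $j<k$, so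
$$\mathbf P(s_k\in\dot u)\le\sum_{j<k}\frac{2^{-j}}{16}\le\frac18,\qquad\text{and}\qquad \mathbf P(\exists n\ge N_k:s_k\in\dot u_n)\le\frac14.$$
Put $e_k'=e_k\setminus s_k$. These sets are pairwise disjoint, and if $e_k\in\dot u_n$ and $s_k\notin\dot u_n$, then $e'_k\in\dot u_n$. Hence the event
$$X_k=\text{"}\exists n\in[N_k,N_k+L_k):\ e_k'\in\dot u_n\text{"}\qquad\text{satisfies}\qquad \mathbf P(X_k)\ge\tfrac34-\tfrac14=\tfrac12. \tag{4}$$
The construction took place in $V$, so $\langle e_k':k\in\omega\rangle\in V$ and unions of the $e_k'$ over sets of $V$ belong to $B$. This is what was missing for $\langle b_n\rangle$.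

**Step 4: the contradiction.** Partition $\omega$ in $V$ into four infinite sets $A_1,\dots,A_4$. The sets $\bigcup_{k\in A_i}e'_k\in B$ are pairwise disjoint, so at most one of them lies in $\dot u$, and the four probabilities of this add up to at most $1$. So for some $i$ the set $b=\bigcup_{k\in A_i}e_k'$ satisfies $\mathbf P(b\in\dot u)\le\frac14$.

Let $X$ be the event that $X_k$ holds for infinitely many $k\in A_i$. For each $m$, $\mathbf P(\exists k\in A_i,\ k\ge m:X_k)\ge\frac12$ by (4). These events decrease to $X$, so $\mathbf P(X)\ge\frac12$. If $X$ holds, then, since $e_k'\subseteq b$ for $k\in A_i$ and the blocks $[N_k,N_k+L_k)$ are disjoint, $b\in\dot u_n$ for infinitely many $n$. But $p$ forces $\dot u_n\to\dot u$, so then $b\in\dot u$. Hence $\frac12\le\mathbf P(b\in\dot u)\le\frac14$, a contradiction. This proves the Claim, and with it $\mathfrak z^{V[G]}\le\mathfrak c^V$. $\square$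

**Step 5: the remaining assertions of Theorem C.** If $V\models\mathsf{MA}$, or just $V\models\mathfrak b=\mathrm{cov}(\mathcal N)=\mathfrak c$, then $\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}^V=\mathfrak c^V$, and the two bounds give $\mathfrak z^{V[G]}=\mathfrak c^V$. If $\theta>\mathfrak c^V$, the $\theta$ distinct reals $r_\alpha$ and preservation of cardinals give $\mathfrak c^{V[G]}\ge\theta>\mathfrak c^V\ge\mathfrak z^{V[G]}$. $\blacksquare$

## 11. Adding $\aleph_2$ random reals to a model of $\mathsf{CH}$: the role of $\mathfrak b$

The hypothesis on $\mathfrak b$ in Theorem A cannot be dropped: $\mathrm{cov}(\mathcal N)\le\mathfrak z$ is not provable in ZFC, while $\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\mathfrak z$ is. To see this, let $V\models\mathsf{CH}$ and $\theta=\omega_2$. By Theorem C, $\mathfrak z^{V[G]}\le\mathfrak c^V=\aleph_1$, so $\mathfrak z=\aleph_1$ in $V[G]$.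

On the other hand $\mathrm{cov}(\mathcal N)\ge\aleph_2$ in $V[G]$. Take names for codes of $\aleph_1$ null sets, and form $W^\xi\subseteq2^{\omega_2\times\omega}\times2^\omega$, $\xi<\omega_1$, as in Step 2 of Lemma 2, with $\omega_2$ identified with $\omega_2\times\omega$. Each code depends on countably many coordinates, so there is $I\subseteq\omega_2$ with $|I|=\aleph_1$ such that whether $(t,y)\in W^\xi$ depends only on $t|(I\times\omega)$ and $y$. Choose $\alpha\in\omega_2\setminus I$. The Boolean value of "$r_\alpha$ belongs to the $\xi$-th null set" is represented by $\{t:(t,r_\alpha(t))\in W^\xi\}$. Since $r_\alpha(t)$ is independent of $t|(I\times\omega)$ and has distribution $\lambda$, the measure of this set is $(\mu\times\lambda)(W^\xi)=0$. So $r_\alpha$ avoids all $\aleph_1$ null sets, and they do not cover $2^\omega$. In this model, therefore, $\mathfrak z=\aleph_1<\mathrm{cov}(\mathcal N)$.
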